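\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}
\newtheorem{proposition}{Proposition}
\theoremstyle{definition}
\newtheorem{conjecture}{Conjecture}
\newtheorem{remark}{Remark}

\title{The conjectured extremals of the fractional Sobolev inequality\\ are not extremal when $p\neq 2$}


\begin{abstract}
For $p>1$, $p\ne2$, $0<s<1$ and $N>sp$, Brasco, Mosconi and Squassina conjectured that the extremals of the Sobolev inequality for the Gagliardo seminorm $[u]_{W^{s,p}(\mathbb{R}^N)}$ are the translates, dilates and multiples of $(1+|x|^{p/(p-1)})^{-(N-sp)/p}$. We show that none of these functions is an extremal, for any admissible $p\neq2$, $s$ and $N$. The proof compares orders of decay in the Euler--Lagrange equation at infinity. At distance $\rho$ the right-hand side has order $\rho^{-N-sp/(p-1)}$, and the only term on the left that could balance it is the nonlocal effect of the core of the function. For $p<2$ this effect has the larger order $\rho^{-N-sp}$; for $p>2$ it is too small. Combining this comparison with leading-order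 arguments at infinity and at the origin, we show that, for $p\neq2$, no function $\mathcal C(a+b|x-x_0|^\alpha)^{-\gamma}$ with $\mathcal C\ne0$ and $a,b,\alpha,\gamma>0$ is an extremal.
\end{abstract}

\section{The conjecture and the results}

Let $N\ge1$, $p>1$ and $0<s<1$ with $N>sp$. The Gagliardo seminorm is given by
\[
[u]_{W^{s,p}(\mathbb{R}^N)}^p=\iint_{\mathbb{R}^{2N}}\frac{|u(x)-u(y)|^p}{|x-y|^{N+sp}}\,dx\,dy .
\]
Replacing $u$ by $u(\cdot/t)$ multiplies $[u]_{W^{s,p}}^p$ by $t^{N-sp}$ and $\|u\|_{L^q}^p$ by $t^{Np/q}$. The two factors agree for exactly one exponent,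
\[
q=p^*:=\frac{Np}{N-sp},
\]
and this is the exponent of the Sobolev inequality on the space $D^{s,p}(\mathbb{R}^N)$ of all $u\in L^{p^*}(\mathbb{R}^N)$ with $[u]_{W^{s,p}(\mathbb{R}^N)}<\infty$. Its best constant is
\begin{equation}\label{eq:S}
\mathcal{S}_{p,s}=\inf_{u\in D^{s,p}(\mathbb{R}^N)\setminus\{0\}}\frac{[u]_{W^{s,p}(\mathbb{R}^N)}^p}{\|u\|_{L^{p^*}(\mathbb{R}^N)}^{p}} .
\end{equation}
The quotient is unchanged under translations, dilations and multiplication by nonzero constants. Which functions attain the infimum?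

Two neighboring cases are known. Throughout, $p'=\frac{p}{p-1}$.
\begin{enumerate}
\item[(i)] (Aubin, Talenti) For $N>p>1$, the minimizers of $\|\nabla u\|_{L^p}^p/\|u\|^p_{L^{Np/(N-p)}}$ over the nonzero $u\in L^{Np/(N-p)}(\mathbb{R}^N)$ with $\nabla u\in L^p(\mathbb{R}^N)$ are exactly the nonzero multiples, dilates and translates of $(1+|x|^{p'})^{-(N-p)/p}$.
\item[(ii)] For $p=2$, $0<s<1$ and $N>2s$, the minimizers of \eqref{eq:S} are exactly the nonzero multiples, dilates and translates of $(1+|x|^2)^{-(N-2s)/2}$.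
\end{enumerate}
If one replaces $N-p$ by $N-sp$ in (i), one obtains
\begin{equation}\label{eq:W}
W(x)=\bigl(1+|x|^{p'}\bigr)^{-\frac{N-sp}{p}},
\end{equation}
which also gives (ii) when $p=2$. Moreover $W$ decays at infinity like
\[
\Gamma(x)=|x|^{-\beta},\qquad \beta:=\frac{N-sp}{p-1}.
\]
Away from the origin, $\Gamma$ plays the role of a fundamental solution: among the powers $|x|^a$, $a\ne0$, for which the operator is defined, it is the only one annihilated by the nonlocal $p$-Laplacian, in the sense made precise in Lemma \ref{lem:powers}. In the same way, the function in (i) decays like $|x|^{-(N-p)/(p-1)}$, which is the fundamental solution of the $p$-Laplacian up to a constant. So the following guess, made in \cite{BMS}, is natural.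

\begin{conjecture}[\cite{BMS}]\label{conj}
Let $p>1$, $p\ne2$, $0<s<1$ and $N>sp$. The optimizers of \eqref{eq:S} are the functions
\[
U_t(x)=\mathcal C\,t^{\frac{sp-N}{p}}\,W\Bigl(\frac{x-x_0}{t}\Bigr),\qquad \mathcal C\in\mathbb{R}\setminus\{0\},\ t>0,\ x_0\in\mathbb{R}^N .
\]
\end{conjecture}

\noindent In \cite{BMS} the profile $W$ carries a normalizing factor, a power of $\int_{\mathbb{R}^N}(1+|x|^{p'})^{-N}\,dx\in(0,\infty)$; since $\mathcal C$ is arbitrary, we absorb this factor in $\mathcal C$.

The conjecture is false for every admissible choice of parameters. To state this, write $J(\tau)=|\tau|^{p-2}\tau$ (with $J(0)=0$) and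
\[
\mathcal E(g,\psi)=\iint_{\mathbb{R}^{2N}}\frac{J(g(x)-g(y))\,(\psi(x)-\psi(y))}{|x-y|^{N+sp}}\,dx\,dy
\]
whenever the integral converges absolutely.

\begin{theorem}\label{thm:A}
Let $p>1$, $p\neq2$, $0<s<1$ and $N>sp$. There is no $\lambda\in\mathbb{R}$ for which the function $W$ in \eqref{eq:W} is a weak solution of
\begin{equation}\label{eq:weakW}
\mathcal E(W,\psi)=\lambda\int_{\mathbb{R}^N}W^{p^*-1}\psi\,dx\qquad\text{for all }\psi\in C_c^\infty(\mathbb{R}^N).
\end{equation}
Consequently no $U_t$, with any $\mathcal C\ne0$, $t>0$, $x_0\in\mathbb{R}^N$, is a minimizer of \eqref{eq:S}, and Conjecture \ref{conj} is false for all $p\neq2$.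
\end{theorem}

If Conjecture \ref{conj} is read only as ``every optimizer is some $U_t$'', it is false as well: minimizers of \eqref{eq:S} exist by \cite{Lions}, and by Theorem \ref{thm:A} none of them is a $U_t$. This is the only place where existence is used.

One could hope to repair the conjecture by adjusting the exponents. This does not help.

\begin{theorem}\label{thm:B}
Let $0<s<1$, $p>1$ and $N>sp$, and consider the functions
\begin{equation}\label{eq:family}
\mathcal C\,\bigl(a+b|x-x_0|^\alpha\bigr)^{-\gamma},\qquad \mathcal C\neq0,\quad a,b,\alpha,\gamma>0,\quad x_0\in\mathbb{R}^N .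
\end{equation}
If $p\neq2$, none of them is a minimizer of \eqref{eq:S}. If $p=2$, such a function is a minimizer if and only if $\alpha=2$ and $\gamma=\frac{N-2s}{2}$.
\end{theorem}

\paragraph{Where the obstruction lies.}
Here is the heuristic behind Theorem \ref{thm:A}. A minimizer solves the Euler--Lagrange equation; for $W$ this is \eqref{eq:weakW}, a weak form of ``nonlocal $p$-Laplacian of $W$ equals $\lambda W^{p^*-1}$''. Look at a point at large distance $\rho$ from the origin. Since
\begin{equation}\label{eq:arith}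
\beta(p-1)=N-sp,\qquad \beta(p^*-1)=N+sp',
\end{equation}
the right-hand side has size $\rho^{-N-sp'}$. On the left, $W$ is close to $\Gamma$, which contributes nothing, and two corrections remain.
\begin{itemize}
\item \emph{Local correction.} Near the point, $W$ differs from $\Gamma$ by a relative error of order $\rho^{-p'}$, which changes the operator by about $\rho^{-N-p'}$.
\item \emph{Core correction.} The operator also sees the core near the origin, where $\Gamma$ is singular and $W$ is bounded. The difference $\Gamma^{p-1}-W^{p-1}$ decays like $|y|^{-(N-sp)-p'}$. If $sp<p'$, it is integrable, and the core changes the operator by about $\rho^{-N-sp}\int(\Gamma^{p-1}-W^{p-1})\,dy$. If $sp\ge p'$, the integral has to be cut off at $|y|\sim\rho$, and the change is about $\rho^{-N-p'}$, with an additional logarithm when $sp=p'$.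
\end{itemize}
Because $s<1$, we have $sp'<p'$, so terms of size $\rho^{-N-p'}$, even with a logarithm, are negligible compared with the right-hand side. If $sp\ge p'$ (which forces $p>2$), the left side is therefore too small. If $sp<p'$, the core correction alone would have to match the right-hand side. This requires $sp=sp'$, that is, $p=2$; for $p>2$ the left side is too small, and for $p<2$ it is too large.

\section{Preliminaries}

\paragraph{The Euler--Lagrange equation.}
Let $u$ be a minimizer of \eqref{eq:S} and $\psi\in C_c^\infty(\mathbb{R}^N)$. Then $h\mapsto[u+h\psi]_{W^{s,p}}^p-\mathcal S_{p,s}\|u+h\psi\|_{L^{p^*}}^p$ is nonnegative and vanishes at $h=0$. It is differentiable at $0$ by dominated convergence: for $|h|\le1$ the derivatives in $h$ of the two integrands are in absolute value at most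
\[
p\,\frac{(|u(x)-u(y)|+|\psi(x)-\psi(y)|)^{p-1}|\psi(x)-\psi(y)|}{|x-y|^{N+sp}}\qquad\text{and}\qquad p^*(|u|+|\psi|)^{p^*-1}|\psi|,
\]
which are integrable by H\"older's inequality, and $\|u\|_{L^{p^*}}\ne0$. Setting the derivative at $0$ equal to zero gives
\begin{equation}\label{eq:EL}
\mathcal E(u,\psi)=\lambda\int_{\mathbb{R}^N}|u|^{p^*-2}u\,\psi\,dx,\qquad \lambda=\mathcal S_{p,s}\,\|u\|_{L^{p^*}}^{p-p^*}.
\end{equation}
Here $\lambda>0$. Indeed $\mathcal S_{p,s}=[u]_{W^{s,p}}^p/\|u\|^p_{L^{p^*}}$, and $[u]_{W^{s,p}}=0$ would make $u$ constant, hence $0$ because $u\in L^{p^*}$.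

\paragraph{The test function.}
Fix once and for all a radial $\phi\in C_c^\infty(\mathbb{R}^N)$, $\phi\ge0$, $\phi\not\equiv0$, supported in $A=\{1<|x|<2\}$, and let $B=\{|x|<\frac12\}$. Instead of moving $\phi$ to infinity or to the origin we rescale the functions tested against it. For every $R>0$, the change of variables $(x,y)\mapsto(Rx,Ry)$ gives
\begin{equation}\label{eq:scale}
\mathcal E\bigl(g,\phi(\cdot/R)\bigr)=R^{N-sp}\,\mathcal E\bigl(g(R\,\cdot),\phi\bigr),\qquad \mathcal E(cg,\phi)=J(c)\,\mathcal E(g,\phi)\quad(c\in\mathbb{R}),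
\end{equation}
whenever the right-hand sides converge absolutely. Below, $C,c>0$ denote constants that may change from line to line but do not depend on the scaling parameters $\varepsilon$ and $r$.

\paragraph{Convergence and comparison.}
For $g:\mathbb{R}^N\setminus\{0\}\to\mathbb{R}$ let $e_g(x,y)=|g(x)-g(y)|^{p-1}\,|\phi(x)-\phi(y)|\,|x-y|^{-N-sp}$ be the absolute value of the integrand of $\mathcal E(g,\phi)$.

\begin{lemma}\label{lem:conv}
Let $g$ be locally Lipschitz in $\mathbb{R}^N\setminus\{0\}$.
\begin{enumerate}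
\item[(a)] If $\int_{|y|>4}|g|^{p-1}|y|^{-N-sp}\,dy<\infty$, then $e_g$ is integrable over $\{|x|,|y|\ge\frac12\}$.
\item[(b)] If $|g|^{p-1}\in L^1(B)$, then $e_g$ is integrable over $\{|x|,|y|\le4\}$.
\item[(c)] If both conditions hold, then $\mathcal E(g,\phi)$ converges absolutely. If moreover $g_n$ are measurable, $g_n\to g$ pointwise in $\mathbb{R}^N\setminus\{0\}$ and $|g_n(x)-g_n(y)|\le|g(x)-g(y)|$ for all $n$ and all $x,y\ne0$, then $\mathcal E(g_n,\phi)\to\mathcal E(g,\phi)$.
\end{enumerate}
\end{lemma}

\begin{proof}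
The function $e_g$ is symmetric and vanishes unless $x\in A$ or $y\in A$, so it suffices to integrate over $x\in A$. The constants $C$ in this proof may depend on $g$. Since $g$ is bounded on $A$, we have $|g(x)-g(y)|^{p-1}\le C(1+|g(y)|^{p-1})$.

If $y\in B$, then $|x-y|\ge\frac12$ and $e_g\le C(1+|g(y)|^{p-1})$.

If $\frac12\le|y|\le4$, we use that a locally Lipschitz function is Lipschitz on compact sets. Since $\phi$ is Lipschitz too, $e_g\le C|x-y|^{p-N-sp}$, which is integrable over bounded sets because $p(1-s)>0$.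

If $|y|>4$, then $|x-y|\ge|y|-2\ge|y|/2$ and $e_g\le C(1+|g(y)|^{p-1})|y|^{-N-sp}$.

The second and third estimates give (a), the first and second give (b), and all three give the first part of (c). The second part is dominated convergence, with majorant $e_g$.
\end{proof}

The second tool replaces differences of one radial function by differences of a simpler one. It is Cauchy's mean value theorem, which uses only the ratio of the derivatives.

\begin{lemma}\label{lem:cauchy}
Let $f,f_0$ be differentiable on $(0,\infty)$ with $f_0'\neq0$ everywhere and $q:=f'/f_0'$ taking values in $(0,1]$, and let $g(x)=f(|x|)$, $g_0(x)=f_0(|x|)$. If $x,y\ne0$ and $|x|\ne|y|$, there is $\xi$ strictly between $|x|$ and $|y|$ with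
\[
g(x)-g(y)=q(\xi)\,(g_0(x)-g_0(y)),\qquad J(g(x)-g(y))=q(\xi)^{p-1}J(g_0(x)-g_0(y)).
\]
In particular $|g(x)-g(y)|\le|g_0(x)-g_0(y)|$ for all $x,y\neq0$.
\end{lemma}

\begin{proof}
The first identity is Cauchy's mean value theorem, and applying $J$ gives the second. If $|x|=|y|$, both differences vanish.
\end{proof}

\paragraph{The rescaled profiles.}
For $\alpha,\tau>0$ and $0<\varepsilon\le1$ put
\[
V_\varepsilon(x)=(\varepsilon+|x|^\alpha)^{-\tau/\alpha}=R^{\tau}V_1(Rx),\qquad R=\varepsilon^{-1/\alpha},
\]
so that $V_\varepsilon\to|x|^{-\tau}$ as $\varepsilon\to0$. The radial derivatives of $V_\varepsilon$ and $|x|^{-\tau}$ are $-\tau r^{\alpha-1}(\varepsilon+r^\alpha)^{-\tau/\alpha-1}$ and $-\tau r^{-\tau-1}$, with quotient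
\begin{equation}\label{eq:q}
q_\varepsilon(r)=(1+\varepsilon r^{-\alpha})^{-\kappa}\in(0,1),\qquad \kappa=1+\tfrac{\tau}{\alpha},
\end{equation}
so Lemma \ref{lem:cauchy} applies to this pair.

Each $V_\varepsilon$ is bounded and locally Lipschitz in $\mathbb{R}^N\setminus\{0\}$. Hence $\mathcal E(V_\varepsilon,\phi)$ converges absolutely by Lemma \ref{lem:conv}(c), and so does $\mathcal E(V_1,\psi)$ for every $\psi\in C_c^\infty(\mathbb{R}^N\setminus\{0\})$, by the same estimates. Suppose that $\mathcal E(V_1,\psi)=\lambda\int V_1^{p^*-1}\psi\,dx$ for all such $\psi$. Take $\psi=\phi(\cdot/R)$. By \eqref{eq:scale} and $V_1(R\,\cdot)=R^{-\tau}V_\varepsilon$, the left side is $R^{N-sp-\tau(p-1)}\mathcal E(V_\varepsilon,\phi)$ and the right side is $\lambda R^{N-\tau(p^*-1)}\int V_\varepsilon^{p^*-1}\phi\,dx$. Since $p^*-p=\frac{sp^2}{N-sp}$, we obtain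
\begin{equation}\label{eq:scaled}
\mathcal E(V_\varepsilon,\phi)=\lambda\,\varepsilon^{\sigma}I_\varepsilon,\qquad
\sigma=\frac{\tau(p^*-p)-sp}{\alpha}=\frac{sp}{\alpha}\Bigl(\frac{\tau p}{N-sp}-1\Bigr),\qquad I_\varepsilon=\int V_\varepsilon^{p^*-1}\phi\,dx .
\end{equation}
Moreover $I_\varepsilon\to I_0:=\int|x|^{-\tau(p^*-1)}\phi\,dx\in(0,\infty)$, by dominated convergence on $A$. For $\tau=\beta$ the exponent is
\begin{equation}\label{eq:sigma}
\sigma=\frac{sp}{\alpha}\Bigl(\frac{p}{p-1}-1\Bigr)=\frac{sp'}{\alpha}.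
\end{equation}
The conjectured profile $W$ is $V_1$ with $\alpha=p'$ and $\tau=\beta$, because $\beta/p'=(N-sp)/p$; for it, $\sigma=s$.

\section{One case by hand: $N=3$, $p=4$, $s=\frac12$}\label{sec:example}

With these parameters $sp=2$, $p'=\frac43$, $\beta=\frac13$ and $p^*=12$, and
\[
W(x)=(1+|x|^{4/3})^{-1/4},\qquad V_\varepsilon(x)=(\varepsilon+|x|^{4/3})^{-1/4},\qquad \Gamma(x)=|x|^{-1/3}.
\]
Suppose $W$ were a minimizer. By \eqref{eq:EL} and \eqref{eq:scaled} there is $\lambda>0$ such that, for $0<\varepsilon\le1$,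
\[
\mathcal E(V_\varepsilon,\phi)=\iint\frac{(V_\varepsilon(x)-V_\varepsilon(y))^3(\phi(x)-\phi(y))}{|x-y|^{5}}\,dx\,dy=\lambda\,\varepsilon^{1/2}I_\varepsilon,\qquad I_\varepsilon\to I_0=\int|x|^{-11/3}\phi\,dx>0 .
\]
Now compare $V_\varepsilon$ with $\Gamma$. In \eqref{eq:q} we have $\kappa=\frac54$, so by Lemma \ref{lem:cauchy} the cubes of the two differences have ratio $(1+\varepsilon\xi^{-4/3})^{-15/4}$ for some $\xi\ge m:=\min\{|x|,|y|\}$. By Bernoulli's inequality this ratio lies between $1-\frac{15}{4}\varepsilon m^{-4/3}$ and $1$. Therefore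
\[
|\mathcal E(V_\varepsilon,\phi)-\mathcal E(\Gamma,\phi)|\le\frac{15}{4}\,\varepsilon\iint m^{-4/3}\,\frac{|\Gamma(x)-\Gamma(y)|^3\,|\phi(x)-\phi(y)|}{|x-y|^5}\,dx\,dy .
\]
The double integral is finite. Where $|x|,|y|\ge\frac12$ the weight $m^{-4/3}$ is bounded and Lemma \ref{lem:conv}(a) applies. If one point, say $y$, lies in $B$, the integrand vanishes unless $x\in A$, and then it is at most $C|y|^{-4/3}|y|^{-1}=C|y|^{-7/3}$, which is integrable on $B\subset\mathbb{R}^3$. So
\[
\lambda\,\varepsilon^{1/2}I_\varepsilon=\mathcal E(V_\varepsilon,\phi)=\mathcal E(\Gamma,\phi)+O(\varepsilon).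
\]
Letting $\varepsilon\to0$ gives $\mathcal E(\Gamma,\phi)=0$; then $\lambda I_\varepsilon=O(\varepsilon^{1/2})$, which contradicts $\lambda I_0>0$. Hence $W$ is not a minimizer.

In general, two things change. First, the integral over $y\in B$ becomes $\int_B|y|^{-(N-sp)-p'}\,dy$, which is finite if and only if $p'<sp$. When it diverges, this argument no longer bounds the core contribution by $O(\varepsilon)$, and we interpolate to get a weaker bound that still suffices for $p>2$. Second, for $p<2$ the core contribution is larger than the right-hand side, so the contradiction comes from a lower bound instead of an upper one; for this we need the sign of the core contribution.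

\section{The expansion at infinity and the proof of Theorem \ref{thm:A}}

We allow an arbitrary $\alpha>0$ in place of $p'$, since this costs nothing and is needed for Theorem \ref{thm:B}. In the next lemma $R_\varepsilon$ is the local correction and $P_\varepsilon$ the core correction of the heuristic.

\begin{lemma}\label{lem:exp}
Let $\alpha>0$, $\tau=\beta$ and $V_\varepsilon(x)=(\varepsilon+|x|^\alpha)^{-\beta/\alpha}$ with $0<\varepsilon\le1$. Then
\[
\mathcal E(V_\varepsilon,\phi)=\mathcal E(\Gamma,\phi)+P_\varepsilon+R_\varepsilon,\qquad |R_\varepsilon|\le C\varepsilon,\qquad P_\varepsilon\ge0,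
\]
where
\begin{enumerate}
\item[(a)] $P_\varepsilon\le C_\theta\,\varepsilon^\theta$ for every $\theta\in(0,1]$ with $\theta<\frac{sp}{\alpha}$;
\item[(b)] $P_\varepsilon\ge c\,\varepsilon^{sp/\alpha}$ for all sufficiently small $\varepsilon$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $\Gamma^{p-1}=|x|^{-(N-sp)}$ by \eqref{eq:arith}, and $0<V_\varepsilon\le\Gamma$, both functions satisfy the conditions of Lemma \ref{lem:conv}(c). For $|x|\neq|y|$, Lemma \ref{lem:cauchy} gives
\begin{equation}\label{eq:ratio}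
J(V_\varepsilon(x)-V_\varepsilon(y))=q_\varepsilon(\xi)^{p-1}J(\Gamma(x)-\Gamma(y)),\qquad q_\varepsilon(\xi)^{p-1}=(1+\varepsilon\xi^{-\alpha})^{-\kappa(p-1)} .
\end{equation}
As $(1+t)^{-k}\ge1-kt$ for $k,t\ge0$ and $\xi\ge\min\{|x|,|y|\}$,
\begin{equation}\label{eq:defect}
0\le1-q_\varepsilon(\xi)^{p-1}\le\min\bigl\{1,\ \kappa(p-1)\,\varepsilon\,\min\{|x|,|y|\}^{-\alpha}\bigr\}.
\end{equation}

Let $R_\varepsilon$ be the part of $\mathcal E(V_\varepsilon,\phi)-\mathcal E(\Gamma,\phi)$ over $\{|x|,|y|\ge\frac12\}$. By \eqref{eq:ratio} and \eqref{eq:defect} the absolute value of its integrand is at most $2^\alpha\kappa(p-1)\,\varepsilon\,e_\Gamma(x,y)$, so $|R_\varepsilon|\le C\varepsilon$ by Lemma \ref{lem:conv}(a).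

On $B\times B$ the integrand is zero. The two remaining regions, where exactly one of $x,y$ lies in $B$, contribute equally by symmetry. Since $\phi=0$ on $B$ and $J$ is odd, together they give
\[
P_\varepsilon=2\int_A\phi(x)\int_B\frac{n_\varepsilon(x,y)}{|x-y|^{N+sp}}\,dy\,dx,\qquad n_\varepsilon(x,y)=(\Gamma(y)-\Gamma(x))^{p-1}-(V_\varepsilon(y)-V_\varepsilon(x))^{p-1}.
\]
Here $|y|<|x|$, so both differences are positive. By \eqref{eq:ratio},
\[
n_\varepsilon=(1-q_\varepsilon(\xi)^{p-1})(\Gamma(y)-\Gamma(x))^{p-1}\ge0,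
\]
hence $P_\varepsilon\ge0$.

(a) By \eqref{eq:defect} and $\min\{1,t\}\le t^\theta$,
\[
n_\varepsilon\le\Gamma(y)^{p-1}\min\{1,C\varepsilon|y|^{-\alpha}\}\le C_\theta\,\varepsilon^\theta\,|y|^{-(N-sp)-\alpha\theta}.
\]
This is integrable on $B$ because $\alpha\theta<sp$, and $|x-y|\ge\frac12$.

(b) The gain comes from the ball $|y|\le\delta:=\varepsilon^{1/\alpha}$, in which $V_\varepsilon$ is smaller than $\Gamma$ by a fixed factor. Indeed there $\varepsilon\ge|y|^\alpha$, so $V_\varepsilon(y)\le\mu\,\Gamma(y)$ with $\mu=2^{-\beta/\alpha}<1$. Let $\eta=\frac12(1+\mu)\in(\mu,1)$. For $x\in A$ we have $\Gamma(x)\le1$. If $\varepsilon$ is so small that $\delta<\frac12$ and $(1-\eta)\delta^{-\beta}\ge1$, then $\Gamma(y)-\Gamma(x)\ge\Gamma(y)-1\ge\eta\,\Gamma(y)$ for $0<|y|\le\delta$. Since $0<V_\varepsilon(y)-V_\varepsilon(x)\le V_\varepsilon(y)\le\mu\,\Gamma(y)$,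
\[
n_\varepsilon(x,y)\ge(\eta^{p-1}-\mu^{p-1})\,\Gamma(y)^{p-1}=c\,|y|^{-(N-sp)}\qquad(x\in A,\ 0<|y|\le\delta).
\]
Since $n_\varepsilon\ge0$ elsewhere and $|x-y|\le3$, integrating over $|y|\le\delta$ gives $P_\varepsilon\ge c\,\delta^{sp}=c\,\varepsilon^{sp/\alpha}$.
\end{proof}

\begin{proposition}\label{prop:tail}
Let $p\ne2$, $\alpha>sp'$ and $\lambda>0$. Then $V_1=(1+|x|^\alpha)^{-\beta/\alpha}$ does not satisfy
\[
\mathcal E(V_1,\psi)=\lambda\int V_1^{p^*-1}\psi\,dx\qquad\text{for all }\psi\in C_c^\infty(\mathbb{R}^N\setminus\{0\}).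
\]
\end{proposition}

\begin{proof}
Suppose it does. By \eqref{eq:scaled}, \eqref{eq:sigma} and Lemma \ref{lem:exp},
\[
\mathcal E(\Gamma,\phi)+P_\varepsilon+R_\varepsilon=\lambda\,\varepsilon^{sp'/\alpha}I_\varepsilon .
\]
As $\varepsilon\to0$, the right side, $R_\varepsilon$ and, by Lemma \ref{lem:exp}(a), $P_\varepsilon$ tend to zero. Hence $\mathcal E(\Gamma,\phi)=0$ and
\begin{equation}\label{eq:balance}
P_\varepsilon+R_\varepsilon=\lambda\,\varepsilon^{sp'/\alpha}I_\varepsilon .
\end{equation}
The hypothesis $\alpha>sp'$ says $\frac{sp'}{\alpha}<1$, so that the local correction $R_\varepsilon=O(\varepsilon)$ is negligible in comparison with $\varepsilon^{sp'/\alpha}$.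

\emph{Case $p>2$.} Then $p'<p$, so $\frac{sp'}\alpha<\min\{1,\frac{sp}\alpha\}$. Choose $\theta$ strictly between these two numbers. By Lemma \ref{lem:exp}(a) the left side of \eqref{eq:balance} is $O(\varepsilon^\theta+\varepsilon)=o(\varepsilon^{sp'/\alpha})$, while the right side divided by $\varepsilon^{sp'/\alpha}$ tends to $\lambda I_0>0$. This is a contradiction.

\emph{Case $1<p<2$.} Then $p<p'$, so $\frac{sp}\alpha<\frac{sp'}\alpha<1$. By Lemma \ref{lem:exp}(b) and \eqref{eq:balance}, for small $\varepsilon$,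
\[
c\,\varepsilon^{sp/\alpha}\le P_\varepsilon\le\lambda\,\varepsilon^{sp'/\alpha}I_\varepsilon+|R_\varepsilon|\le C(\varepsilon^{sp'/\alpha}+\varepsilon),
\]
which fails as $\varepsilon\to0$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:A}]
Suppose \eqref{eq:weakW} holds for some $\lambda\in\mathbb{R}$. Since $p'>1$, $W$ is bounded and Lipschitz. Therefore $\mathcal E(W,\psi)$ converges absolutely for every $\psi\in C_c^\infty(\mathbb{R}^N)$: with one of the points in $\operatorname{supp}\psi$, the absolute value of the integrand is at most $C|x-y|^{p-N-sp}$ for $|x-y|<1$ and at most $C|x-y|^{-N-sp}$ for $|x-y|\ge1$.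

We first show $\lambda>0$. Take $\psi\in C_c^\infty(\mathbb{R}^N)$ radially nonincreasing, $\psi\ge0$, $\psi\not\equiv0$. Since $W$ is radially strictly decreasing, $W(x)-W(y)$ and $\psi(x)-\psi(y)$ never have opposite signs, and they are simultaneously nonzero on a set of positive measure. So $\mathcal E(W,\psi)>0$, and \eqref{eq:weakW} gives $\lambda>0$.

Since $W=V_1$ with $\tau=\beta$ and $\alpha=p'$, and $p'>sp'$ because $s<1$, Proposition \ref{prop:tail} gives a contradiction. Hence \eqref{eq:weakW} holds for no $\lambda$. By \eqref{eq:EL}, $W$ is not a minimizer of \eqref{eq:S}, and by the invariance of the quotient no $U_t$ is.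
\end{proof}

\begin{remark}[The excluded values $p=2$ and $s=1$]
For $p=2$ the exponents $\frac{sp}{\alpha}$ and $\frac{sp'}{\alpha}$ coincide and \eqref{eq:balance} leads to no contradiction, in agreement with fact (ii). For the local problem (formally $s=1$, with $N>p$) there is no core correction at all. Let $\beta=\frac{N-p}{p-1}$ now, and consider $\int|\nabla V_\varepsilon|^{p-2}\nabla V_\varepsilon\cdot\nabla\phi\,dx$ with $\tau=\beta$. The same integral for $\Gamma$ is zero. By \eqref{eq:q} and $(\beta+1)(p-1)=N-1$, the integral for $V_\varepsilon$ is a positive constant times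
\[
\int_1^2\bigl(1-q_\varepsilon(r)^{p-1}\bigr)\,\phi'(r)\,dr=\varepsilon\,\kappa(p-1)\,\alpha\int_1^2r^{-\alpha-1}\phi(r)\,dr+O(\varepsilon^2),
\]
which is exactly of order $\varepsilon$. The rescaled right-hand side is of order $\varepsilon^{p'/\alpha}$, by the computation of \eqref{eq:sigma} with $s=1$. The two orders agree precisely when $\alpha=p'$, which is the exponent in fact (i). So the exponent $p'$ reflects a balance with the local correction, and for $s<1$ this correction is no longer the relevant one.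
\end{remark}

\section{Other exponents: proof of Theorem \ref{thm:B}}

We now vary both exponents and consider
\[
U(x)=(1+|x|^\alpha)^{-\tau/\alpha},\qquad \alpha,\tau>0 ,
\]
so that $\tau$ is the decay rate at infinity and $\alpha$ the order of vanishing of $1-U$ at the origin. Proposition \ref{prop:tail} covers the half-line $\tau=\beta$, $\alpha>sp'$. The rest of the quadrant is excluded by leading-order arguments: blowing down at infinity forces $\tau=\beta$, and blowing up at the origin excludes $\alpha\le sp'$. In both limits one reaches a pure power, so the first thing to know is which powers are annihilated.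

\begin{lemma}\label{lem:powers}
Let $a\neq0$, $-\frac{N}{p-1}<a<\frac{sp}{p-1}$, and $G_a(x)=|x|^a$. Then $\mathcal E(G_a,\phi)$ converges absolutely, and it vanishes if and only if $a=-\beta$.
\end{lemma}

\begin{proof}
The bounds on $a$ say that $|x|^{a(p-1)}$ is integrable on $B$ and $|x|^{a(p-1)-N-sp}$ is integrable on $\{|x|>4\}$, so Lemma \ref{lem:conv}(c) applies. Write $\phi(r)$ for the value of $\phi$ on $|x|=r$. In polar coordinates (for $N=1$, $\mathbb{S}^{0}=\{\pm1\}$ with counting measure),
\[
\mathcal E(G_a,\phi)=\int_0^\infty\!\!\int_0^\infty J(r^a-\rho^a)(\phi(r)-\phi(\rho))\,k(r,\rho)\,d\rho\,dr,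
\]
\[
k(r,\rho)=(r\rho)^{N-1}\iint_{\mathbb{S}^{N-1}\times\mathbb{S}^{N-1}}\frac{d\omega\,d\omega'}{|r\omega-\rho\omega'|^{N+sp}} .
\]
The kernel $k$ is positive, symmetric and homogeneous of degree $N-2-sp$. The integrand is symmetric, so we may integrate over $\rho<r$ and double. Substituting $\rho=tr$, $d\rho=r\,dt$, we collect the power $r^{a(p-1)}\cdot r^{N-2-sp}\cdot r=r^{e-1}$ with $e=N-sp+a(p-1)$. By absolute convergence and Fubini's theorem,
\[
\mathcal E(G_a,\phi)=2\int_0^1J(1-t^a)\,k(1,t)\Bigl(\int_0^\infty r^{e-1}(\phi(r)-\phi(tr))\,dr\Bigr)dt .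
\]
The inner integral equals $M(1-t^{-e})$ with $M=\int_0^\infty r^{e-1}\phi(r)\,dr\in(0,\infty)$, whence
\[
\mathcal E(G_a,\phi)=2M\int_0^1J(1-t^a)\,(1-t^{-e})\,k(1,t)\,dt .
\]
Since $a\ne0$, the factor $J(1-t^a)$ has a strict constant sign on $(0,1)$. If $e\neq0$, so does $1-t^{-e}$, and the integral is nonzero; if $e=0$, it is zero. Finally, $e=0$ means $a=-\beta$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:B}]
\emph{The case $p=2$.} Let $u$ be a function \eqref{eq:family} that is a minimizer. By fact (ii), $u$ is a nonzero multiple of $(1+|x-x_1|^2/t^2)^{-(N-2s)/2}$ for some $t>0$ and $x_1\in\mathbb{R}^N$. The maximum of $|u|$ is attained only at $x_0$ and only at $x_1$, so $x_1=x_0$. Comparing the decay at infinity gives $\alpha\gamma=N-2s$. Comparing the order of vanishing of $u(x_0)-u(x)$ at $x_0$ gives $\alpha=2$, and hence $\gamma=\frac{N-2s}2$. Conversely, $\mathcal C(a+b|x-x_0|^2)^{-(N-2s)/2}$ is a multiple of the function in (ii) with $t=\sqrt{a/b}$, hence a minimizer.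

\emph{The case $p\ne2$.} By the invariance of the quotient, after a translation, a dilation and multiplication by a constant we may assume that the function \eqref{eq:family} is $U$ with $\tau=\alpha\gamma$. Suppose $U$ is a minimizer. Then \eqref{eq:EL} holds for $U$ with some $\lambda>0$. Also $U\in L^{p^*}$ forces $\tau p^*>N$, that is,
\begin{equation}\label{eq:tau}
\tau>\frac{N-sp}{p}.
\end{equation}

\emph{Step 1: $\tau=\beta$.} With $V_\varepsilon=(\varepsilon+|x|^\alpha)^{-\tau/\alpha}$ we have $V_1=U$, so \eqref{eq:scaled} holds, and $\sigma>0$ by \eqref{eq:tau}. Since $I_\varepsilon\to I_0<\infty$,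
\begin{equation}\label{eq:tozero}
\mathcal E(V_\varepsilon,\phi)\to0\qquad\text{as }\varepsilon\to0 .
\end{equation}
By \eqref{eq:q} and Lemma \ref{lem:cauchy}, $|V_\varepsilon(x)-V_\varepsilon(y)|\le|G_{-\tau}(x)-G_{-\tau}(y)|$.

If $\tau(p-1)<N$, then $G_{-\tau}$ satisfies the conditions of Lemma \ref{lem:conv}(c), so $\mathcal E(V_\varepsilon,\phi)\to\mathcal E(G_{-\tau},\phi)$. By \eqref{eq:tozero} the limit is $0$, and $\tau=\beta$ by Lemma \ref{lem:powers}.

If $\tau(p-1)\ge N$, the part of $\mathcal E(V_\varepsilon,\phi)$ over $\{|x|,|y|\ge\frac12\}$ is bounded uniformly in $\varepsilon$, by the majorant $e_{G_{-\tau}}$ and Lemma \ref{lem:conv}(a). The integrand vanishes on $B\times B$, so the remaining part is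
\[
-2\int_A\phi(x)\int_B\frac{(V_\varepsilon(y)-V_\varepsilon(x))^{p-1}}{|x-y|^{N+sp}}\,dy\,dx .
\]
As $\varepsilon\to0$, the difference in the numerator tends to $|y|^{-\tau}-|x|^{-\tau}$, and this is at least $(1-2^{-\tau})|y|^{-\tau}$ because $|y|<\frac12$ and $|x|>1$. Since $|x-y|\le3$ and $\int_B|y|^{-\tau(p-1)}\,dy=\infty$, Fatou's lemma shows that the remaining part tends to $-\infty$. This contradicts \eqref{eq:tozero}.

\emph{Step 2: $\alpha>sp'$ is impossible.} By Step 1, $U=(1+|x|^\alpha)^{-\beta/\alpha}$, and Proposition \ref{prop:tail} contradicts \eqref{eq:EL}.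

\emph{Step 3: $\alpha\le sp'$ is impossible.} For such $\alpha$ the function $U$ is too rough at its maximum. To see this we blow up there. For $0<r<1$ put
\[
Z_r(x)=r^{-\alpha}\bigl(1-U(rx)\bigr),\qquad Z_0(x)=\frac\tau\alpha|x|^\alpha .
\]
As functions of $\rho=|x|$ these have derivatives $\tau\rho^{\alpha-1}(1+r^\alpha\rho^\alpha)^{-\tau/\alpha-1}$ and $\tau\rho^{\alpha-1}$, with quotient in $(0,1)$. So $Z_r$ is radially increasing, and $|Z_r(x)-Z_r(y)|\le|Z_0(x)-Z_0(y)|$ by Lemma \ref{lem:cauchy}. Moreover $Z_r\to Z_0$ pointwise as $r\to0$. Test \eqref{eq:EL} with $\phi(\cdot/r)$. Since $U(rx)=1-r^\alpha Z_r(x)$ and $\mathcal E(\cdot,\phi)$ does not change when a constant is added to its first argument, the rules \eqref{eq:scale} turn the left side into $-r^{N-sp+\alpha(p-1)}\mathcal E(Z_r,\phi)$, while the right side is $\lambda r^N\int U(rx)^{p^*-1}\phi(x)\,dx$. Thus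
\begin{equation}\label{eq:blowup}
-\mathcal E(Z_r,\phi)=\lambda\,r^{sp-\alpha(p-1)}\int U(rx)^{p^*-1}\phi(x)\,dx .
\end{equation}
Note that $\alpha\le sp'$ means $\alpha(p-1)\le sp$, and that $0<U\le1$.

If $\alpha(p-1)<sp$, the right side of \eqref{eq:blowup} tends to $0$. Since $Z_0$ satisfies the conditions of Lemma \ref{lem:conv}(c), the left side tends to $-\mathcal E(Z_0,\phi)=-(\tau/\alpha)^{p-1}\mathcal E(G_\alpha,\phi)$. By Lemma \ref{lem:powers} with $a=\alpha>0>-\beta$, this is not zero, a contradiction.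

If $\alpha(p-1)=sp$, the right side of \eqref{eq:blowup} tends to $\lambda\int\phi\,dx<\infty$. On the left, the part over $\{|x|,|y|\le4\}$ is bounded uniformly in $r$, by the majorant $e_{Z_0}$ and Lemma \ref{lem:conv}(b). Where both $|x|,|y|>4$ the integrand vanishes, so the remaining part of $-\mathcal E(Z_r,\phi)$ is
\[
2\int_A\phi(x)\int_{|y|>4}\frac{(Z_r(y)-Z_r(x))^{p-1}}{|x-y|^{N+sp}}\,dy\,dx .
\]
The integrand is nonnegative. For $|x|<2$ and $|y|>4$ we have $|y|^\alpha-|x|^\alpha\ge(1-2^{-\alpha})|y|^\alpha$ and $|x-y|\le\frac32|y|$, so the pointwise limit of the integrand, with the factor $\phi(x)$ included, is at least $c\,\phi(x)\,|y|^{\alpha(p-1)-N-sp}=c\,\phi(x)\,|y|^{-N}$. This is not integrable over $A\times\{|y|>4\}$, and by Fatou's lemma the remaining part tends to $+\infty$, a contradiction.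

Steps 1--3 exclude all $\alpha,\tau>0$.
\end{proof}

\begin{remark}
Steps 1 and 3 do not use $p\ne2$. For every $p>1$ they show that a minimizer of the form \eqref{eq:family} must have decay rate $\alpha\gamma=\beta$ and $\alpha>sp'$. Only Step 2, the second-order comparison at infinity, distinguishes $p=2$ from the other exponents.
\end{remark}

\begin{thebibliography}{9}
\bibitem{BMS} L. Brasco, S. Mosconi, M. Squassina, \emph{Optimal decay of extremals for the fractional Sobolev inequality}, arXiv:1508.00132 (2015).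
\bibitem{Lions} P.-L. Lions, \emph{The concentration-compactness principle in the calculus of variations. The limit case, Part I}, Rev. Mat. Iberoamericana \textbf{1} (1985).
\end{thebibliography}

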